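\title{Nilpotent fundamental groups and absolute extensors of metrizable spaces}

\begin{abstract}
Let $L$ be a connected CW complex with nilpotent fundamental group and let $X$ be a metrizable space. We prove that if the Eilenberg--MacLane complexes $K(H_1(L),1)$ and $K(H_2(L),2)$ are absolute extensors of $X$, then so is $K(\pi_1(L),1)$. This answers affirmatively a question of Cencelj, Dydak, Mitra and Vavpetic; no compactness or dimension assumption on $X$ is needed. For a nilpotent group $G$ we also show that the homological hypotheses are equivalent to the corresponding condition on the factors of the lower central series. Nilpotency cannot be dropped, and, granting a quoted existence theorem for compacta, neither can the hypothesis in degree two.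
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a metrizable space and $K$ a CW complex. We write $X\,\tau\,K$, and say that $K$ is an \emph{absolute extensor} of $X$, if every map $C\to K$ defined on a closed subset $C\subseteq X$ extends to a map $X\to K$. For a group $G$ and $n\ge1$ (with $G$ abelian if $n\ge2$), $K(G,n)$ denotes an Eilenberg--MacLane complex: a connected CW complex with $\pi_n\cong G$ and all other homotopy groups trivial. It is unique up to homotopy equivalence, and the relation $X\,\tau\,K$ depends only on the homotopy type of $K$ (Section~\ref{sec:top}). Homology without coefficients is integral, and $H_k(G)=H_k(K(G,1))$.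

The condition $X\,\tau\,K(M,n)$ bounds the dimension of $X$ as seen by the group $M$. It passes to closed subsets of $X$, and it fails for the disk $D^{n+1}$ when $M\ne0$, since a map $S^n\to K(M,n)$ representing a nontrivial element of $\pi_n$ does not extend over the disk. For abelian $M$ it is equivalent to the vanishing of the cohomology groups $H^{n+1}(X,C;M)$ for all closed $C\subseteq X$ (Proposition~\ref{prop:vanish}), so it can be handled with long exact sequences. For a nonabelian group $G$ there are no coefficient sequences behind the condition $X\,\tau\,K(G,1)$, and one would like to deduce it from abelian data. If $G=\pi_1(L)$, the first data at hand are the groups $H_k(L)$, each placed in its own degree $k$.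

For a group $G$ put $\Gamma_1=G$ and $\Gamma_{i+1}=[G,\Gamma_i]$, and write
\[
B_i=B_i(G)=\Gamma_i/\Gamma_{i+1},\qquad A=B_1=G^{\mathrm{ab}} .
\]
The group $G$ is \emph{nilpotent} if $\Gamma_{c+1}=1$ for some $c$. A connected CW complex $L$ is \emph{nilpotent} if $\pi_1(L)$ is nilpotent and acts nilpotently on $\pi_n(L)$ for all $n\ge2$, that is, each $\pi_n(L)$ has a finite filtration by invariant subgroups with trivial action on the successive quotients. The following question was posed in \cite{CDMV}.

\medskip
\noindent\textbf{Question.} \emph{Let $L$ be a connected nilpotent CW complex and $X$ a metrizable space with $X\,\tau\,K(H_k(L),k)$ for all $k\ge1$. Does $X\,\tau\,K(\pi_1(L),1)$ hold?}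
\medskip

If $\pi_1(L)$ is abelian, then $\pi_1(L)=H_1(L)$ and the hypothesis for $k=1$ is the conclusion. At the other extreme, if $L$ is acyclic with $\pi_1(L)\neq1$, the hypotheses are empty and the conclusion fails for $X=D^2$ (Section~\ref{sec:sharp}); nilpotency excludes this. The answer to the question is yes. Only the degrees $k=1,2$ are needed, and the action on the higher homotopy groups plays no role.

\begin{theorem}\label{thm:main}
Let $X$ be a metrizable space and $L$ a connected CW complex with $\pi_1(L)$ nilpotent. If $X\,\tau\,K(H_1(L),1)$ and $X\,\tau\,K(H_2(L),2)$, then $X\,\tau\,K(\pi_1(L),1)$, and $X\,\tau\,K(B_i(\pi_1(L)),1)$ for all $i$.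
\end{theorem}

To say what the hypothesis in degree two is for, we need some notation. For an abelian group $M$ let $M_{\mathrm{tor}}$ be its torsion subgroup, $\overline M=M/M_{\mathrm{tor}}$, and for a prime $p$ let $M_p$ be the subgroup of elements of $p$-power order. A \emph{$p$-group} is an abelian group with $M=M_p$. The group $M$ is \emph{$p$-divisible} if $M=pM$ and \emph{uniquely $p$-divisible} if multiplication by $p$ is bijective, that is, $M=pM$ and $M_p=0$. We write $\mathbb Z/p^\infty=\mathbb Z[1/p]/\mathbb Z$, so that $\mathbb Q/\mathbb Z=\bigoplus_p\mathbb Z/p^\infty$. For a nilpotent group $G$ let $\mathcal E(G)$ be the set of \emph{exceptional primes}: the primes $p$ such that $A$ is uniquely $p$-divisible but $(B_i)_p\ne0$ for some $i$.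

\begin{theorem}\label{thm:equiv}
For a metrizable space $X$ and a nilpotent group $G$ the following conditions are equivalent, and each of them implies $X\,\tau\,K(G,1)$:
\begin{enumerate}
\item[(a)] $X\,\tau\,K(B_i,1)$ for all $i\ge1$;
\item[(b)] $X\,\tau\,K(A,1)$, and $X\,\tau\,K(\mathbb Z/p^\infty,1)$ for all $p\in\mathcal E(G)$;
\item[(c)] $X\,\tau\,K(H_1(G),1)$ and $X\,\tau\,K(H_2(G),2)$;
\item[(d)] $X\,\tau\,K(H_k(G),k)$ for all $k\ge1$.
\end{enumerate}
\end{theorem}

A nilpotent group is built from the abelian groups $B_i$ by finitely many central extensions, and the property $X\,\tau\,K(-,1)$ is inherited by central extensions (Lemma~\ref{lem:central}). So it suffices to prove (a). Each $B_i$ is a quotient of the tensor power $A^{\otimes i}$, and one might guess that $X\,\tau\,K(A,1)$ alone implies (a). By condition (b) the guess is right when $\mathcal E(G)=\emptyset$, which is the case if $A$ is torsion or finitely generated (Lemma~\ref{lem:lcs}). In general it breaks down at one point: a quotient of a uniquely $p$-divisible group such as $\mathbb Q$ can have $p$-torsion, such as $\mathbb Z/p^\infty$,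 and the group $A$ gives no information about this torsion. The main observation is that the first such torsion in the lower central series forces $H_2(G)$ to have a torsion-free quotient that is not $p$-divisible, and that a condition on such a group in degree $2$ is a condition on $\mathbb Z/p^\infty$ in degree $1$.

Section~\ref{sec:example} shows this for one group of class two. Section~\ref{sec:top} contains all the topology, in the form of closure properties of the class of abelian groups $M$ with $X\,\tau\,K(M,n)$. Sections~\ref{sec:coeff} and~\ref{sec:groups} collect the algebra, Section~\ref{sec:proofs} proves the theorems, and Section~\ref{sec:sharp}, which is not used elsewhere, discusses the hypotheses.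

\section{A group of class two}\label{sec:example}

Fix a metrizable space $X$. For $n\ge1$ let $\mathcal D_n=\mathcal D_n(X)$ be the class of abelian groups $M$ with $X\,\tau\,K(M,n)$. In this section we use three rules that are proved in Section~\ref{sec:top}: the class $\mathcal D_n$ is closed under direct summands; if $0\to M'\to M\to M''\to0$ is exact with $M\in\mathcal D_1$ and $M'\in\mathcal D_2$, then $M''\in\mathcal D_1$; and $X\,\tau\,K(-,1)$ is inherited by central extensions.

We also need two standard facts on group homology, here and in the general proof. First, for a normal subgroup $N$ of a group $G$ there is the five-term exact sequence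
\begin{equation}\label{eq:five}
H_2(G)\to H_2(G/N)\xrightarrow{\;d\;}N/[G,N]\to H_1(G)\to H_1(G/N)\to0,
\end{equation}
natural in the pair $(G,N)$, whose third map is induced by the inclusion $N\subseteq G$. If $N\subseteq\Gamma_2$, this third map is zero, so $d$ is onto. Second, for a connected CW complex $L$,
\begin{equation}\label{eq:hopf}
H_1(L)=\pi_1(L)^{\mathrm{ab}}\quad\text{and}\quad H_2(L)\to H_2(\pi_1(L))\ \text{is onto}.
\end{equation}
Indeed, $K(\pi_1(L),1)$ is obtained from $L$ by attaching cells of dimension at least $3$, so the two complexes have the same cellular $2$-cycles.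

\begin{example}\label{ex:heis}
Let $U=\mathbb Q^3$ with the product
\[
(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+xy'),
\]
which is associative because $xy'$ is bilinear. The elements $(0,0,z)$ are central. Comparing $gg'$ with $g'g$ shows that the commutator of $(x,y,z)$ and $(x',y',z')$ is $(0,0,xy'-x'y)$, so $\Gamma_2(U)=\mathbb Q$ is the third coordinate. Let $G$ be the quotient of $U$ by the central subgroup $\{(0,0,n):n\in\mathbb Z\}$. Thus $G=\mathbb Q\times\mathbb Q\times\mathbb Q/\mathbb Z$ with
\[
(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+[xy']),
\]
where $[\,\cdot\,]$ is the class modulo $\mathbb Z$. It is nilpotent of class $2$ with $A=\mathbb Q^2$ and $B_2=\Gamma_2=\mathbb Q/\mathbb Z$, and every prime is exceptional.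
\end{example}

Let $\pi_1(L)=G$ be this group, and assume $H_1(L)\in\mathcal D_1$ and $H_2(L)\in\mathcal D_2$. Since $G$ is a central extension of $\mathbb Q^2=H_1(L)$ by $\mathbb Q/\mathbb Z$, we have to show that $\mathbb Q/\mathbb Z\in\mathcal D_1$. The hypothesis in degree one gives $\mathbb Q\in\mathcal D_1$, as a summand. By the second rule, applied to
\begin{equation}\label{eq:ZQ}
0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0,
\end{equation}
it is enough to show that $\mathbb Z\in\mathcal D_2$. We find $\mathbb Z$ as a summand of $H_2(L)$.

The group $\mathbb Q$ is a directed union of infinite cyclic groups, so $H_1(\mathbb Q)=\mathbb Q$ and $H_2(\mathbb Q)=0$, and the K\"unneth formula gives $H_2(\mathbb Q^2)=\mathbb Q\otimes\mathbb Q\cong\mathbb Q$. Apply \eqref{eq:five} to $(U,\Gamma_2(U))$. The map $d_U\colon H_2(\mathbb Q^2)\to\mathbb Q$ is onto, and an additive surjection $\mathbb Q\to\mathbb Q$ is an isomorphism. By naturality for $U\to G$, the map $d_G\colon H_2(\mathbb Q^2)\to\mathbb Q/\mathbb Z$ is $d_U$ followed by the projection, so its kernel is infinite cyclic. This kernel is the image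 of $H_2(G)$. With \eqref{eq:hopf} we obtain an epimorphism $H_2(L)\to\mathbb Z$, which splits. Hence $\mathbb Z\in\mathcal D_2$, then $\mathbb Q/\mathbb Z\in\mathcal D_1$, and $X\,\tau\,K(G,1)$.

The sequence \eqref{eq:ZQ} appeared twice: as the coefficient sequence that we needed, and as the piece $0\to\ker d_G\to H_2(G/\Gamma_2)\to B_2\to0$ of the five-term sequence. In general we work one prime at a time, and two things change. The group $H_2(G/\Gamma_i)$ is no longer computed, but it is still uniquely $p$-divisible (Lemma~\ref{lem:homology}). The kernel of $d$ is no longer a summand of $H_2(L)$, and $\mathcal D_2$ is not available for arbitrary quotients; what survives is that $\overline{H_2(L)}$ is not $p$-divisible, and Lemma~\ref{lem:shift} shows that this is enough.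

\section{Extending maps into Eilenberg--MacLane complexes}\label{sec:top}

Throughout, $X$ is a metrizable space, $C\subseteq X$ is closed, $K$ is a CW complex and $I=[0,1]$. Base points $*$ of CW complexes are vertices.

\subsection{Homotopy extension and homotopy fibers}

We use the standard fact that CW complexes are absolute neighborhood extensors for metrizable spaces: every map $C\to K$ extends over a neighborhood of $C$ in $X$. It implies the \emph{homotopy extension property} (HEP): every map $X\times\{0\}\cup C\times I\to K$ extends over $X\times I$. To see this, extend the map to a map $F$ on an open neighborhood $O$ in $X\times I$, choose an open $V\supseteq C$ with $V\times I\subseteq O$ (compactness of $I$) and a map $\varphi\colon X\to I$ equal to $1$ on $C$ and to $0$ outside $V$, and take $(x,t)\mapsto F(x,\varphi(x)t)$. We record three consequences.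
\begin{enumerate}
\item[(H1)] A map $C\to K$ that is homotopic to the restriction of a map $X\to K$ extends over $X$. In particular $X\,\tau\,K$ if $K$ is contractible.
\item[(H2)] Let $K'$ be any space homotopy equivalent to $K$. Then $X\,\tau\,K$ if and only if every map from a closed subset $C$ of $X$ to $K'$ is homotopic to the restriction of a map $X\to K'$. In particular $X\,\tau\,K$ depends only on the homotopy type of $K$.
\item[(H3)] Let $\sqcup=\{0\}\times I\cup I\times\{0,1\}\subseteq I^2$. Every map $X\times\sqcup\,\cup\, C\times I^2\to K$ extends over $X\times I^2$.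
\end{enumerate}
For (H2) let $e\colon K\to K'$ and $e'\colon K'\to K$ be homotopy inverses. If $X\,\tau\,K$ and $f\colon C\to K'$, extend $e'f$ to $F\colon X\to K$; then $eF|_C=ee'f\simeq f$. Conversely, given $f\colon C\to K$, let $ef\simeq F|_C$ with $F\colon X\to K'$; then $f\simeq e'ef\simeq e'F|_C$, and (H1) applies. For (H3) use a homeomorphism of pairs $(I^2,\sqcup)\cong(I^2,I\times\{0\})$ and the HEP for the pair $(X\times I,C\times I)$.

The \emph{homotopy fiber} of a pointed map $\kappa\colon Y\to K$ is
\[
F(\kappa)=\{(y,\omega)\in Y\times K^I:\ \omega(0)=*,\ \omega(1)=\kappa(y)\},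
\]
pointed by $*$ and the constant path. A map $X\to F(\kappa)$ is the same as a map $v\colon X\to Y$ together with a homotopy $X\times I\to K$ from the constant map to $\kappa v$. The loop space $\Omega K$ is the subspace of $F(\kappa)$ given by $y=*$. By a theorem of Milnor, loop spaces and homotopy fibers of maps between connected CW complexes have the (pointed) homotopy type of CW complexes. For homotopies $W,W'$ with $W_1=W'_0$ we write $W\cdot W'$ for their concatenation; concatenating with a stationary homotopy changes $W$ only by a reparametrization of $I$.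

\subsection{Cohomology}

For an abelian group $M$ and $m\ge1$ put
\[
H^m(X,C;M)=[(X,C),(K(M,m),*)],
\]
the set of homotopy classes of maps of pairs, pointed by the class $0$ of the constant map. It is an abelian group because $K(M,m)\simeq\Omega^2K(M,m+2)$, and by Huber \cite{Huber} it is the sheaf cohomology. We use neither fact in the proofs: all sequences below are exact sequences of pointed sets. Pointed homotopy classes of maps $K(M,m)\to K(M',m)$ correspond to homomorphisms $M\to M'$. Hence $H^m(X,C;M)$ is a functor of $M$, and there are pointed homotopy equivalences $K(M,m)\simeq\Omega K(M,m+1)$, natural in $M$ up to pointed homotopy. We need three properties; the coefficients are omitted in the first two.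

\begin{enumerate}
\item[(E1)] For closed $D\subseteq C\subseteq X$ and $m\ge2$ there is an exact sequence
\[
H^{m-1}(X,D)\to H^{m-1}(C,D)\xrightarrow{\;\delta\;}H^m(X,C)\to H^m(X,D)\to H^m(C,D).
\]
\item[(E2)] For closed $X_1,X_2\subseteq X$, restriction is a bijection $H^m(X_1\cup X_2,X_2)\to H^m(X_1,X_1\cap X_2)$.
\item[(E3)] An exact sequence $0\to M'\to M\to M''\to0$ induces for $m\ge1$ an exact sequence
\begin{multline*}
H^m(X,C;M)\to H^m(X,C;M'')\xrightarrow{\;\partial\;}H^{m+1}(X,C;M')\\
\to H^{m+1}(X,C;M)\to H^{m+1}(X,C;M''),
\end{multline*}
and $\partial$ is natural for maps of short exact sequences.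
\end{enumerate}

\begin{proof}[Proof of \textup{(E1)}]
Let $K=K(M,m)$ and represent classes of degree $m-1$ by maps into $\Omega K$. A map $w\colon(C,D)\to(\Omega K,*)$ is a homotopy $C\times I\to K$ from $*$ to $*$ that is stationary on $D$. Extend it by the HEP to $W\colon X\times I\to K$ with $W_0=*$ and put $\delta[w]=[W_1]$; note that $W_1(C)=*$. This is well defined: given $w\simeq w'$ and extensions $W,W'$, the homotopy from $w$ to $w'$ on $C\times I^2$, the constant map on $X\times\{0\}\times I$ and $W,W'$ on $X\times I\times\{0,1\}$ extend over $X\times I^2$ by (H3), and the restriction to $X\times\{1\}\times I$ is a homotopy $W_1\simeq W'_1$ rel $C$.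

\emph{Exactness at $H^{m-1}(C,D)$.} If $w$ is the restriction of a map $(X,D)\to(\Omega K,*)$, this map can serve as $W$, and $W_1=*$. Conversely, if $W'$ is a homotopy rel $C$ from $W_1$ to $*$, then $W\cdot W'$ is a map $(X,D)\to(\Omega K,*)$ whose restriction to $C$ is $w$ followed by constant paths, which is homotopic to $w$ rel $D$.

\emph{Exactness at $H^m(X,C)$.} The homotopy $W$ shows that $W_1\simeq*$ rel $D$. Conversely, if $u\colon(X,C)\to(K,*)$ and $W$ is a homotopy rel $D$ from $*$ to $u$, then $[u]=\delta[W|_{C\times I}]$.

\emph{Exactness at $H^m(X,D)$.} The composite of the last two maps is zero. If $u\colon(X,D)\to(K,*)$ and $u|_C\simeq*$ rel $D$, extend this homotopy over $X$ by the HEP; it deforms $u$ rel $D$ to a map sending $C$ to $*$.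
\end{proof}

Property (E2) holds because a map or homotopy on $X_1$ that sends $X_1\cap X_2$ to $*$ extends uniquely by $*$ over $X_2$. For (E3) let $F$ be the homotopy fiber of $K(M,m+1)\to K(M'',m+1)$. Its long exact homotopy sequence and Milnor's theorem give $F\simeq K(M',m+1)$, and the fiber sequence
\[
\Omega K(M,m+1)\to\Omega K(M'',m+1)\to F\to K(M,m+1)\to K(M'',m+1)
\]
induces an exact sequence of pointed sets $[(X,C),-]$ for every pair $(X,C)$. A map of short exact sequences gives a square of Eilenberg--MacLane complexes that commutes up to a pointed homotopy. Appending this homotopy to paths defines a map of homotopy fibers. It commutes with the projections, so it induces the given map of subgroups on $\pi_{m+1}$, and it commutes up to homotopy with the inclusions of the loop spaces. This is the naturality of $\partial$.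

\subsection{The vanishing criterion}

The next statement is well known. We give a proof because $X$ is neither compact nor finite-dimensional.

\begin{proposition}\label{prop:vanish}
Let $M$ be an abelian group and $n\ge1$. The following are equivalent:
\begin{enumerate}
\item[(1)] $M\in\mathcal D_n$;
\item[(2)] $H^{n+1}(X,C;M)=0$ for all closed $C\subseteq X$;
\item[(3)] $H^m(X,C;M)=0$ for all closed $C\subseteq X$ and all $m\ge n+1$.
\end{enumerate}
In particular $\mathcal D_n\subseteq\mathcal D_{n+1}$.
\end{proposition}

\begin{proof}
(2)$\Rightarrow$(1). Let $f\colon C\to K(M,n)$. By (E1) with $D=\emptyset$ and $m=n+1$, the class of $f$ is the restriction of a class on $X$, so $f$ extends by (H1).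

(1)$\Rightarrow$(2). Let $u\colon(X,C)\to(K,*)$ with $K=K(M,n+1)$. For $S\subseteq X$ say that $u$ \emph{vanishes on $S$} if $u|_S\simeq*$ rel $C\cap S$. This property passes to subsets of $S$, and it holds for $S$ if $S$ is a disjoint union of relatively open subsets on each of which it holds. The map $u$ vanishes locally, and the problem is to glue the null-homotopies. For two closed sets the obstruction to gluing has degree $n$ and is removed by (1). An infinite cover is then reduced to a cover by two sets.

\emph{Step 1: if $u$ vanishes on closed sets $X_1$ and $X_2$, it vanishes on $X_1\cup X_2$.} Put $C'=C\cap(X_1\cup X_2)$, $C_1=C\cap X_1$ and $X_1'=X_1\cap(X_2\cup C')$. Let $\alpha\in H^{n+1}(X_1\cup X_2,C')$ be the class of $u$. Its restriction to $(X_2\cup C',C')$ is zero, since $H^{n+1}(X_2\cup C',C')=H^{n+1}(X_2,C\cap X_2)$ by (E2). By (E1), $\alpha$ is the image of some $\beta\in H^{n+1}(X_1\cup X_2,X_2\cup C')$, and by (E2) it suffices to show that $\beta_1=\beta|_{X_1}\in H^{n+1}(X_1,X_1')$ is zero. The image of $\beta_1$ in $H^{n+1}(X_1,C_1)$ is $\alpha|_{X_1}=0$, so by (E1) for $C_1\subseteq X_1'\subseteq X_1$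 we have $\beta_1=\delta\gamma$ with $\gamma\in H^n(X_1',C_1)$. A map $X_1'\to K(M,n)$ representing $\gamma$ extends over $X$ by (1), hence over $X_1$. So $\gamma$ is a restriction from $H^n(X_1,C_1)$, and $\beta_1=\delta\gamma=0$.

\emph{Step 2: every $x\in X$ has a neighborhood $N_x$ on which $u$ vanishes.} If $x\in C$, take a neighborhood $O$ of the vertex $*$ that contracts to $*$ in $K$ rel $*$, and let $N_x=u^{-1}(O)$. If $x\notin C$, take a neighborhood $O$ of $u(x)$ that is contractible in $K$ and let $N_x=u^{-1}(O)\setminus C$; then $u|_{N_x}$ is homotopic to a constant map, and to $*$ because $K$ is path connected.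

\emph{Step 3: $u$ vanishes on $X$.} By Stone's theorem the cover by the interiors of the $N_x$ has an open refinement $\{V_{i,\lambda}\}$, $i\ge1$, such that for each fixed $i$ the sets $V_{i,\lambda}$ are pairwise disjoint. Then $u$ vanishes on $V_i=\bigcup_\lambda V_{i,\lambda}$. Let $\{\psi_i\}_{i\ge1}$ be a locally finite partition of unity with $\operatorname{supp}\psi_i\subseteq V_i$. By Step~1 and induction, $u$ vanishes on $E_j=\bigcup_{i\le j}\operatorname{supp}\psi_i$ for every $j$. Let $g=\sum_ii\psi_i$, a continuous function. If $\psi_i(x)=0$ for all $i\le j$, then $g(x)\ge j+1$; so $g^{-1}[0,j]\subseteq E_j$. Put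
\[
X_1=g^{-1}\Bigl(\bigcup_{i\ge0}[2i,2i+1]\Bigr),\qquad X_2=g^{-1}\Bigl(\bigcup_{i\ge0}[2i+1,2i+2]\Bigr).
\]
Each of these closed sets is a disjoint union of relatively open pieces $g^{-1}[j-1,j]\subseteq E_j$, so $u$ vanishes on $X_1$ and on $X_2$. By Step~1 it vanishes on $X_1\cup X_2=X$.

(1)$\Rightarrow$(3). Let $f\colon C\to K(M,n+1)$. The space $C$ satisfies $C\,\tau\,K(M,n)$, because a map on a closed subset of $C$ extends over $X$. By (1)$\Rightarrow$(2) for the pair $(C,\emptyset)$, the map $f$ is null-homotopic, so it extends by (H1). Thus $\mathcal D_n\subseteq\mathcal D_{n+1}$. By induction $M\in\mathcal D_{m-1}$ for all $m\ge n+1$, and (1)$\Rightarrow$(2) in degree $m-1$ gives (3). Finally, (3) contains (2).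
\end{proof}

\begin{lemma}\label{lem:ses}
The class $\mathcal D_n$ is closed under direct summands. If $0\to M'\to M\to M''\to0$ is exact, then:
\begin{enumerate}
\item[(1)] $M',M''\in\mathcal D_n$ implies $M\in\mathcal D_n$;
\item[(2)] $M\in\mathcal D_n$ and $M'\in\mathcal D_{n+1}$ imply $M''\in\mathcal D_n$;
\item[(3)] $M\in\mathcal D_{n+1}$ and $M''\in\mathcal D_n$ imply $M'\in\mathcal D_{n+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Use Proposition~\ref{prop:vanish} and write $H^m(M)$ for $H^m(X,C;M)$. If $M'$ is a summand of $M$, the identity of $H^{n+1}(M')$ factors through $H^{n+1}(M)$. For (1)--(3) the middle terms of the exact sequences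
\begin{gather*}
H^{n+1}(M')\to H^{n+1}(M)\to H^{n+1}(M''),\qquad H^{n+1}(M)\to H^{n+1}(M'')\to H^{n+2}(M'),\\
H^{n+1}(M'')\to H^{n+2}(M')\to H^{n+2}(M)
\end{gather*}
from (E3) vanish because the outer terms do.
\end{proof}

\subsection{Central extensions}

Recall that a central extension $1\to B\to G\to G/B\to1$ is classified by a class in $H^2(G/B;B)$, namely the class of a $2$-cocycle describing the product of $G$ on the set $G/B\times B$. This class is represented by a pointed map $\kappa\colon K(G/B,1)\to K(B,2)$, and the homotopy fiber $F(\kappa)$ is homotopy equivalent to $K(G,1)$.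

\begin{lemma}\label{lem:central}
Let $B$ be a central subgroup of $G$ with $X\,\tau\,K(B,1)$ and $X\,\tau\,K(G/B,1)$. Then $X\,\tau\,K(G,1)$.
\end{lemma}

\begin{proof}
By (H2) it suffices to show that every map $f\colon C\to F(\kappa)$ is homotopic to the restriction of a map $X\to F(\kappa)$. The map $f$ consists of a map $b\colon C\to K(G/B,1)$ and a homotopy $\omega\colon C\times I\to K(B,2)$ from $*$ to $\kappa b$. Extend $b$ to $v\colon X\to K(G/B,1)$. By the HEP there is $W\colon X\times I\to K(B,2)$ with $W_1=\kappa v$ and $W|_{C\times I}=\omega$. The homotopy $W$ need not start at $*$, but $W_0(C)=*$, so $W_0$ represents a class in $H^2(X,C;B)$, which is zero by Proposition~\ref{prop:vanish}. Let $W'$ be a homotopy rel $C$ from $*$ to $W_0$. Then $(v,W'\cdot W)$ is a map $X\to F(\kappa)$ whose restriction to $C$ is $f$ with its paths preceded by constant paths, and this is homotopic to $f$.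
\end{proof}

\begin{corollary}\label{cor:tower}
If $G$ is nilpotent and $B_i\in\mathcal D_1$ for all $i$, then $X\,\tau\,K(G,1)$.
\end{corollary}

\begin{proof}
The subgroup $B_i$ of $G/\Gamma_{i+1}$ is central with quotient $G/\Gamma_i$. Starting from the trivial group $G/\Gamma_1$, Lemma~\ref{lem:central} gives $X\,\tau\,K(G/\Gamma_i,1)$ for all $i$, and $G/\Gamma_{c+1}=G$ for some $c$.
\end{proof}

\subsection{Direct limits}

The groups $A$ and $H_2(L)$ are arbitrary, so we must pass from finitely generated pieces to direct limits. If $X$ were compact and $M$ a directed union of subgroups $M_s$, a map $C\to K(M,n)$ would factor through a single $K(M_s,n)$. For noncompact $C$ different parts of $C$ need different indices $s$. The proof below records the index by a map to the simplicial complex of chains of indices and extends simplex by simplex.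

\begin{lemma}[Dydak]\label{lem:limit}
The class $\mathcal D_n$ is closed under direct limits over directed posets, and hence under arbitrary direct sums.
\end{lemma}

\begin{proof}
Let $M=\varinjlim_{s\in S}M_s$ with $M_s\in\mathcal D_n$. Choose a model $K(-,n)$ that is a functor to pointed CW complexes and cellular maps, for instance the geometric realization of the simplicial set whose $q$-simplices are the normalized $n$-cocycles of $\Delta^q$. Put $K_s=K(M_s,n)$, with maps $\varphi_{st}\colon K_s\to K_t$ for $s\le t$. Let $|S|$ be the simplicial complex, with the weak topology, whose simplices are the chains $\sigma=(s_0<\dots<s_k)$ in $S$. Let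
\[
Y=\Bigl(\coprod_{\sigma=(s_0<\dots<s_k)}K_{s_0}\times\sigma\Bigr)\Big/\!\sim
\]
be the homotopy colimit: a point $(y,t)\in K_{s_0}\times\sigma$ with $t$ in a face $\sigma'$ of $\sigma$ with least vertex $s'$ is identified with $(\varphi_{s_0s'}(y),t)\in K_{s'}\times\sigma'$. This is a CW complex whose cells are the products of cells of $K_{s_0}$ with open simplices, and there is a projection $q\colon Y\to|S|$.

Let $T\subseteq S$ have a largest element $u$, and let $Y_T=q^{-1}(|T|)$, a subcomplex. Moving $(y,t)$ to $(y,(1-r)t+ru)$, $r\in I$, inside the part belonging to the chain $\sigma\cup\{u\}$ respects the identifications. It deforms $Y_T$ onto $q^{-1}(u)=K_u$, and the resulting retraction is $(y,t)\mapsto\varphi_{s_0u}(y)$. We use this twice.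

First take $T=S_{\le u}=\{s:s\le u\}$. A compact subset of $Y$ lies in a finite subcomplex, hence, as $S$ is directed, in some $Y_{S_{\le u}}$. The retractions turn the inclusions $Y_{S_{\le u}}\subseteq Y_{S_{\le v}}$ into the maps $\varphi_{uv}$. Therefore $\pi_j(Y)=\varinjlim\pi_j(K_u)$ and $Y\simeq K(M,n)$. In the same way every compact subset of $|S|$ lies in a cone $|S_{\le u}|$, so all homotopy groups of $|S|$ vanish and $|S|$ is contractible by Whitehead's theorem. Second, take $T=\sigma=(s_0<\dots<s_k)$. Then $Y_\sigma=q^{-1}(\sigma)\simeq K_{s_k}$, so $X\,\tau\,Y_\sigma$.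

Let $f\colon C\to Y$. By (H1) extend $qf$ to $g\colon X\to|S|$. By induction on $\dim\sigma$ we choose maps $h_\sigma\colon g^{-1}(\sigma)\to Y_\sigma$ that agree with $f$ on $C\cap g^{-1}(\sigma)$ and with $h_{\sigma'}$ on $g^{-1}(\sigma')$ for every proper face $\sigma'$. The prescribed values lie in $Y_\sigma$, because $qf=g$ on $C$. They are compatible, because two faces $\sigma',\sigma''$ satisfy $g^{-1}(\sigma')\cap g^{-1}(\sigma'')=g^{-1}(\sigma'\cap\sigma'')$, where both maps equal $h_{\sigma'\cap\sigma''}$. So they define a map on a finite union of closed subsets of $X$, and it extends since $X\,\tau\,Y_\sigma$.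

The maps $h_\sigma$ define a function $h\colon X\to Y$ extending $f$. Since $X$ is metrizable, it suffices to check continuity on a convergent sequence with its limit, $Z=\{x_j\}\cup\{x\}$. The compact set $g(Z)$ lies in a finite subcomplex, so $Z$ is covered by finitely many closed sets $g^{-1}(\sigma)$, on each of which $h$ is continuous. Hence $h|_Z$ is continuous. This proves $X\,\tau\,Y$, that is, $M\in\mathcal D_n$. A direct sum is the direct limit of its finite subsums, which lie in $\mathcal D_n$ by Lemma~\ref{lem:ses}(1).
\end{proof}

\section{Test groups}\label{sec:coeff}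

From now on the space $X$ enters only through the classes $\mathcal D_n$. The aim of this section is to translate between a group $M$ and the test groups $\mathbb Q$, $\mathbb Z/p$ and $\mathbb Z/p^\infty$. We use the following facts on abelian groups. A divisible subgroup is a direct summand. A $p$-group is divisible if and only if it is $p$-divisible, and it is then a direct sum of copies of $\mathbb Z/p^\infty$. A subgroup $M'\subseteq M$ is \emph{pure} if $M'\cap kM=kM'$ for all $k\geq 1$. A $p$-group that is not divisible has a nonzero finite cyclic direct summand, and a pure subgroup of bounded order is a direct summand \cite[\S27]{Fuchs}. Torsion-free groups are flat, so a tensor product of torsion-free groups is torsion-free.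

\begin{lemma}\label{lem:up}
\begin{enumerate}
\item[(1)] If $\mathbb Z/p^k\in\mathcal D_n$ for some $k\ge1$, then all $p$-groups are in $\mathcal D_n$.
\item[(2)] If $\mathbb Z/p^\infty\in\mathcal D_n$, then all divisible $p$-groups are in $\mathcal D_n$ and all $p$-groups are in $\mathcal D_{n+1}$.
\item[(3)] If $\mathbb Q\in\mathcal D_n$, then all $\mathbb Q$-vector spaces are in $\mathcal D_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $\mathbb Z/p\in\mathcal D_n$, then all finite $p$-groups are in $\mathcal D_n$ by Lemma~\ref{lem:ses}(1) and induction on the order, and a $p$-group is the directed union of its finite subgroups; use Lemma~\ref{lem:limit}. So let $k\ge2$; we must show $\mathbb Z/p\in\mathcal D_n$. Lemma~\ref{lem:ses}(2) alone would reduce this to $\mathbb Z/p^{k-1}\in\mathcal D_{n+1}$, then to $\mathbb Z/p\in\mathcal D_{n+2}$, and so on without end. We stop the process after two steps by showing that the composite of the two connecting maps is zero. Write $H^m(M)=H^m(X,C;M)$ and consider the maps of short exact sequences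
\[
\begin{array}{ccccc}
\mathbb Z&\xrightarrow{\;p\;}&\mathbb Z&\to&\mathbb Z/p\\
\downarrow&&\downarrow&&\|\\
\mathbb Z/p^{k-1}&\xrightarrow{\;p\;}&\mathbb Z/p^k&\to&\mathbb Z/p
\end{array}
\qquad\qquad
\begin{array}{ccccc}
\mathbb Z&\xrightarrow{\;p^{k-1}\;}&\mathbb Z&\to&\mathbb Z/p^{k-1}\\
\downarrow&&\downarrow&&\|\\
\mathbb Z/p&\xrightarrow{\;p^{k-1}\;}&\mathbb Z/p^k&\to&\mathbb Z/p^{k-1}
\end{array}
\]
whose vertical arrows are the reductions $\rho_j\colon\mathbb Z\to\mathbb Z/p^j$. Let
\[
\partial\colon H^{n+1}(\mathbb Z/p)\to H^{n+2}(\mathbb Z/p^{k-1}),\qquad\partial'\colon H^{n+2}(\mathbb Z/p^{k-1})\to H^{n+3}(\mathbb Z/p)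
\]
be the connecting maps of the lower rows, and $b,b'$ those of the upper rows in the same degrees. By naturality $\partial=\rho_{k-1}b$ and $\partial'=\rho_1b'$. By exactness of $H^{n+2}(\mathbb Z)\to H^{n+2}(\mathbb Z/p^{k-1})\to H^{n+3}(\mathbb Z)$ we have $b'\rho_{k-1}=0$, so $\partial'\partial=0$. On the other hand $\partial$ and $\partial'$ have trivial kernels, since $H^{n+1}(\mathbb Z/p^k)$ and $H^{n+2}(\mathbb Z/p^k)$ vanish. Hence $H^{n+1}(\mathbb Z/p)=0$.

(2) The first claim follows from Lemma~\ref{lem:limit}. Lemma~\ref{lem:ses}(3) for $0\to\mathbb Z/p\to\mathbb Z/p^\infty\xrightarrow{p}\mathbb Z/p^\infty\to0$ gives $\mathbb Z/p\in\mathcal D_{n+1}$, and (1) applies. Part (3) follows from Lemma~\ref{lem:limit}.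
\end{proof}

\begin{lemma}\label{lem:down}
Let $M\in\mathcal D_n$.
\begin{enumerate}
\item[(1)] $\overline M\in\mathcal D_n$, and $M_p\in\mathcal D_n$ for all $p$.
\item[(2)] $M\otimes N\in\mathcal D_n$ for every torsion-free group $N$.
\item[(3)] If $M$ is not torsion, then $\mathbb Q\in\mathcal D_n$.
\item[(4)] If $M\ne pM$, then all $p$-groups are in $\mathcal D_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $M_p$ is divisible, it is a summand of $M$. If not, it has a summand $Z\cong\mathbb Z/p^k$ with $k\ge1$. This $Z$ is pure in $M$: if $z=jy\in Z$ with $y\in M$ and $j\geq1$, then $y$ is torsion, and we may replace $y$ by its component in $M_p$ and then by the projection of that component to $Z$. So $Z$ is a summand of $M$, and all $p$-groups, among them $M_p$, are in $\mathcal D_n$ by Lemma~\ref{lem:up}(1). By Lemma~\ref{lem:limit}, $M_{\mathrm{tor}}=\bigoplus_pM_p\in\mathcal D_n\subseteq\mathcal D_{n+1}$, and $\overline M\in\mathcal D_n$ by Lemma~\ref{lem:ses}(2).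

(2) The group $N$ is the directed union of its finitely generated subgroups, which are free, so $M\otimes N$ is a direct limit of groups $M\otimes\mathbb Z^r=M^r\in\mathcal D_n$.

(3) By (2), $M\otimes\mathbb Q\in\mathcal D_n$; it is a nonzero $\mathbb Q$-vector space, so $\mathbb Q$ is a summand.

(4) If $M_p$ is not divisible, this was shown in (1). Otherwise $M_{\mathrm{tor}}=\bigoplus_qM_q$ is $p$-divisible, since multiplication by $p$ is bijective on $M_q$ for $q\neq p$. Then $M_{\mathrm{tor}}\subseteq pM$ and $\overline M/p\overline M=M/pM\ne0$. Lemma~\ref{lem:ses}(2) for $0\to\overline M\xrightarrow{p}\overline M\to\overline M/p\overline M\to0$ shows that the nonzero $\mathbb F_p$-vector space $\overline M/p\overline M$ is in $\mathcal D_n$. It has $\mathbb Z/p$ as a summand; use Lemma~\ref{lem:up}(1).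
\end{proof}

The next lemma generalizes the use of \eqref{eq:ZQ} in Section~\ref{sec:example}. It is the only place where information moves between degrees $1$ and $2$ in both directions.

\begin{lemma}[Degree shift]\label{lem:shift}
Let $\mathbb Q\in\mathcal D_n$ and let $N$ be torsion-free. Then $N\in\mathcal D_{n+1}$ if and only if $\mathbb Z/p^\infty\in\mathcal D_n$ for every prime $p$ with $N\ne pN$.
\end{lemma}

\begin{proof}
Tensoring \eqref{eq:ZQ} with the flat group $N$ gives an exact sequence $0\to N\to N\otimes\mathbb Q\to N\otimes\mathbb Q/\mathbb Z\to0$ whose middle term is in $\mathcal D_n\subseteq\mathcal D_{n+1}$ by Lemma~\ref{lem:up}(3). By parts (2) and (3) of Lemma~\ref{lem:ses}, $N\in\mathcal D_{n+1}$ if and only if $N\otimes\mathbb Q/\mathbb Z\in\mathcal D_n$. Now $N\otimes\mathbb Q/\mathbb Z=\bigoplus_pN\otimes\mathbb Z/p^\infty$, and $N\otimes\mathbb Z/p^\infty=N[1/p]/N$, where $N[1/p]=\bigcup_jp^{-j}N\subseteq N\otimes\mathbb Q$. This is a divisible $p$-group, and it is zero exactly when $p^{-1}N\subseteq N$, that is, when $N=pN$. So $N\otimes\mathbb Q/\mathbb Z$ is a direct sum of copies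 of groups $\mathbb Z/p^\infty$, and $\mathbb Z/p^\infty$ occurs exactly when $N\ne pN$. Closure under summands and direct sums finishes the proof.
\end{proof}

\section{The lower central series and homology}\label{sec:groups}

\begin{lemma}\label{lem:lcs}
Let $G$ be nilpotent.
\begin{enumerate}
\item[(1)] For each $i\ge1$ there is an epimorphism $A^{\otimes i}\to B_i$.
\item[(2)] If $A=pA$, then $B_i=pB_i$ and $(B_i)_p$ is divisible for all $i$.
\item[(3)] If $A$ is torsion, then all $B_i$ are torsion.
\item[(4)] If $A$ is torsion or finitely generated, then $\mathcal E(G)=\emptyset$.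
\end{enumerate}
\end{lemma}

\begin{proof}
(1) With $[x,z]=xzx^{-1}z^{-1}$ we have $[xy,z]=x[y,z]x^{-1}\cdot[x,z]$ and $[x,zw]=[x,z]\cdot z[x,w]z^{-1}$. Conjugation acts trivially on $B_{i+1}$, so the map $G\times\Gamma_i\to B_{i+1}$, $(x,z)\mapsto[x,z]\Gamma_{i+2}$, is a homomorphism in each variable. It kills $\Gamma_2$ in the first variable because $B_{i+1}$ is abelian, and $\Gamma_{i+1}$ in the second by definition of $\Gamma_{i+2}$. Its image generates $B_{i+1}$. This gives an epimorphism $A\otimes B_i\to B_{i+1}$, and induction finishes the proof.

(2) Tensor powers and quotients of a $p$-divisible group are $p$-divisible. If $b=pb'$ has $p$-power order, so does $b'$.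

(3), (4) Let $A$ be torsion. The order of $a_1\otimes\dots\otimes a_i$ divides the order of $a_1$, so $B_i$ is torsion, and if $A_p=0$ then $B_i$ is generated by elements of order prime to $p$ and $(B_i)_p=0$. Hence no prime is exceptional. If $A$ is finitely generated and not torsion, it maps onto $\mathbb Z$, so $A\ne pA$ for all $p$.
\end{proof}

\begin{lemma}\label{lem:homology}
Let $G$ be nilpotent and $k\ge1$.
\begin{enumerate}
\item[(1)] If all $B_i$ are uniquely $p$-divisible, then $H_k(G)$ is uniquely $p$-divisible.
\item[(2)] If all $B_i$ are torsion, then $H_k(G)$ is torsion.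
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathbb F$ be a field, and call a group \emph{$\mathbb F$-acyclic} if its homology with coefficients in $\mathbb F$ vanishes in positive degrees. Finite products of $\mathbb F$-acyclic groups are $\mathbb F$-acyclic by the K\"unneth formula, and so are direct limits, since homology commutes with them. If all $B_i$ are $\mathbb F$-acyclic, so is $G$: in the Lyndon--Hochschild--Serre spectral sequence
\[
E^2_{s,t}=H_s(G/\Gamma_i;H_t(B_i;\mathbb F))\Rightarrow H_{s+t}(G/\Gamma_{i+1};\mathbb F)
\]
the rows $t>0$ vanish, so $H_*(G/\Gamma_{i+1};\mathbb F)\cong H_*(G/\Gamma_i;\mathbb F)$, and we induct from $G/\Gamma_1=1$ to $G/\Gamma_{c+1}=G$.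

(1) Take $\mathbb F=\mathbb F_p$. A uniquely $p$-divisible group is a module over the principal ideal domain $\mathbb Z[1/p]$, hence a directed union of finite sums of groups $\mathbb Z[1/p]$ and $\mathbb Z/q^j$ with $q\ne p$ prime. The group $\mathbb Z/q^j$ is $\mathbb F_p$-acyclic because its integral homology in positive degrees is killed by $q^j$. The group $\mathbb Z[1/p]$ is the direct limit of $\mathbb Z\xrightarrow{p}\mathbb Z\xrightarrow{p}\cdots$; the only homology of $\mathbb Z$ in positive degrees is $H_1(\mathbb Z;\mathbb F_p)=\mathbb F_p$, on which these maps induce zero. So $G$ is $\mathbb F_p$-acyclic, and the exact sequence $H_{k+1}(G;\mathbb F_p)\to H_k(G)\xrightarrow{p}H_k(G)\to H_k(G;\mathbb F_p)$ gives the claim.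

(2) Take $\mathbb F=\mathbb Q$. A torsion abelian group is a directed union of finite groups, which are $\mathbb Q$-acyclic. So $H_k(G)\otimes\mathbb Q=H_k(G;\mathbb Q)=0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

In this section $G$ is a nilpotent group. Condition (b) of Theorem~\ref{thm:equiv} reads: $A\in\mathcal D_1$, and $\mathbb Z/p^\infty\in\mathcal D_1$ for all $p\in\mathcal E(G)$. It is the hub of the argument: Proposition~\ref{prop:A} derives (a) from it, and Proposition~\ref{prop:B} derives it from the homological hypotheses. The set $\mathcal E(G)$ is defined so that (b) gives control of every prime that matters.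

\begin{lemma}\label{lem:primes}
Assume \textup{(b)}. If $p$ is a prime such that some $B_i$ is not uniquely $p$-divisible, then $\mathbb Z/p^\infty\in\mathcal D_1$.
\end{lemma}

\begin{proof}
If $A\ne pA$, use Lemma~\ref{lem:down}(4). If $A=pA$ and $A_p\ne0$, then $A_p$ is a nonzero divisible $p$-group, so $\mathbb Z/p^\infty$ is a summand of $A$. If $A=pA$ and $A_p=0$, then all $B_i$ are $p$-divisible by Lemma~\ref{lem:lcs}(2), so some $(B_i)_p$ is nonzero and $p\in\mathcal E(G)$.
\end{proof}

\begin{proposition}\label{prop:A}
If \textup{(b)} holds, then $B_i\in\mathcal D_1$ for all $i$, and $X\,\tau\,K(G,1)$.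
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:tower} it suffices to prove $B_i\in\mathcal D_1$. Fix $i\ge2$ and put $B=B_i$. By Lemma~\ref{lem:ses}(1) it is enough to treat $B_{\mathrm{tor}}$ and $\overline B$.

\emph{The torsion subgroup.} Let $B_p\ne0$. If $A\ne pA$, then $B_p\in\mathcal D_1$ by Lemma~\ref{lem:down}(4). If $A=pA$, then $B_p$ is divisible by Lemma~\ref{lem:lcs}(2) and $\mathbb Z/p^\infty\in\mathcal D_1$ by Lemma~\ref{lem:primes}, so $B_p\in\mathcal D_1$ by Lemma~\ref{lem:up}(2). Hence $B_{\mathrm{tor}}=\bigoplus_pB_p\in\mathcal D_1$. This is the only place where the assumption on $\mathcal E(G)$ is used.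

\emph{The torsion-free quotient.} If $A$ is torsion, then $\overline B=0$ by Lemma~\ref{lem:lcs}(3). So let $A$ be not torsion; then $\mathbb Q\in\mathcal D_1$ and $\overline A\in\mathcal D_1$ by Lemma~\ref{lem:down}. We present $\overline B$ as a quotient of a group in $\mathcal D_1$ and show that the kernel is in $\mathcal D_2$. The epimorphism $A^{\otimes i}\to\overline A^{\,\otimes i}$ becomes an isomorphism after tensoring with $\mathbb Q$, so its kernel is torsion and maps to zero in $\overline B$. This gives an exact sequence
\[
0\to N\to\overline A^{\,\otimes i}\to\overline B\to0 .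
\]
The middle group is torsion-free, and it is in $\mathcal D_1$ by Lemma~\ref{lem:down}(2), as $\overline A\otimes\overline A^{\,\otimes(i-1)}$. Let $p$ be a prime with $N\ne pN$, and $x\in N\setminus pN$. If $x=py$ with $y\in\overline A^{\,\otimes i}$, then the image of $y$ in the torsion-free group $\overline B$ is killed by $p$, so $y\in N$, a contradiction. Thus $\overline A^{\,\otimes i}$ is not $p$-divisible, hence neither is $\overline A$, and $\mathbb Z/p^\infty\in\mathcal D_1$ by Lemma~\ref{lem:down}(4). Lemma~\ref{lem:shift} gives $N\in\mathcal D_2$, and Lemma~\ref{lem:ses}(2) gives $\overline B\in\mathcal D_1$.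
\end{proof}

The next proposition is the general form of the computation in Section~\ref{sec:example}. It is stated for a group mapping onto $H_2(G)$, because in Theorem~\ref{thm:main} the hypothesis concerns $H_2(L)$ and not its quotient $H_2(G)$.

\begin{proposition}\label{prop:B}
Suppose that $A\in\mathcal D_1$ and that there is an epimorphism $M\to H_2(G)$ with $M\in\mathcal D_2$. Then \textup{(b)} holds.
\end{proposition}

\begin{proof}
Let $p\in\mathcal E(G)$. By Lemma~\ref{lem:lcs}(4), $A$ is not torsion, so $\mathbb Q\in\mathcal D_1$. Also $\overline M\in\mathcal D_2$ by Lemma~\ref{lem:down}(1). By Lemma~\ref{lem:shift} it suffices to show that $\overline M\ne p\overline M$.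

We look at the first stage of the lower central series where $p$-torsion appears, because below that stage everything is uniquely $p$-divisible. Let $i$ be minimal with $(B_i)_p\ne0$; then $i\ge2$ since $A_p=0$. The lower central factors of $G/\Gamma_i$ are $B_1,\dots,B_{i-1}$ and $0$. They are $p$-divisible by Lemma~\ref{lem:lcs}(2) and have no $p$-torsion, so $H_2(G/\Gamma_i)$ is uniquely $p$-divisible by Lemma~\ref{lem:homology}(1). The five-term sequence \eqref{eq:five} for $N=\Gamma_i\subseteq\Gamma_2$ gives an exact sequence
\[
0\to J\to H_2(G/\Gamma_i)\xrightarrow{\;d\;}B_i\to0,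
\]
where $J$ is the image of $H_2(G)$.

The group $J$ is not $p$-divisible. Indeed, let $b\in B_i$ have order $p$ and $b=d(h)$. Then $ph\in J$. If $ph=pj$ with $j\in J$, then $h=j$ because $H_2(G/\Gamma_i)$ has no $p$-torsion, and $b=0$, a contradiction. Next, $J_{\mathrm{tor}}$ consists of elements of order prime to $p$, so it is $p$-divisible, $J_{\mathrm{tor}}\subseteq pJ$, and $\overline J/p\overline J=J/pJ\ne0$. The epimorphism $M\to H_2(G)\to J\to\overline J$ has torsion-free target, so it factors through $\overline M$. Hence $\overline M$ is not $p$-divisible.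
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=\pi_1(L)$. By \eqref{eq:hopf}, $A=H_1(L)\in\mathcal D_1$ and $M=H_2(L)\in\mathcal D_2$ maps onto $H_2(G)$. Proposition~\ref{prop:B} gives (b), and Proposition~\ref{prop:A} gives $X\,\tau\,K(B_i,1)$ for all $i$ and $X\,\tau\,K(G,1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
By Proposition~\ref{prop:A}, (b) implies (a) and $X\,\tau\,K(G,1)$.

(a)$\Rightarrow$(b). We have $A=B_1\in\mathcal D_1$. If $p\in\mathcal E(G)$, some $(B_i)_p$ is nonzero, and it is divisible by Lemma~\ref{lem:lcs}(2). So $\mathbb Z/p^\infty$ is a summand of $B_i\in\mathcal D_1$.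

(d)$\Rightarrow$(c) is trivial, and (c)$\Rightarrow$(b) is Proposition~\ref{prop:B} with $M=H_2(G)$.

(b)$\Rightarrow$(d). We have $H_1(G)=A\in\mathcal D_1$. Let $k\ge2$ and $M=H_k(G)$; we show $M\in\mathcal D_2\subseteq\mathcal D_k$. Let $p$ be a prime for which $M$ is not uniquely $p$-divisible. By Lemma~\ref{lem:homology}(1) some $B_i$ is not uniquely $p$-divisible, so $\mathbb Z/p^\infty\in\mathcal D_1$ by Lemma~\ref{lem:primes}. This applies to every $p$ with $M_p\ne0$, so $M_p\in\mathcal D_2$ by Lemma~\ref{lem:up}(2), and $M_{\mathrm{tor}}\in\mathcal D_2$ by Lemma~\ref{lem:limit}. If $A$ is torsion, then $\overline M=0$ by Lemmas~\ref{lem:lcs}(3) and~\ref{lem:homology}(2). Otherwise $\mathbb Q\in\mathcal D_1$, and every prime $p$ with $\overline M\ne p\overline M$ has $M\ne pM$ and therefore $\mathbb Z/p^\infty\in\mathcal D_1$; so $\overline M\in\mathcal D_2$ by Lemma~\ref{lem:shift}. In both cases $M\in\mathcal D_2$ by Lemma~\ref{lem:ses}(1).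
\end{proof}

\section{The hypotheses of Theorem~\ref{thm:main}}\label{sec:sharp}

\subsection{Nilpotency cannot be dropped}

In the proof of Theorem~\ref{thm:main} the equation $\Gamma_{c+1}=1$ is needed only in Corollary~\ref{cor:tower}, where the tower of quotients $G/\Gamma_i$ has to reach $G$. It fails to do so in the following example. Let $L$ be an acyclic CW complex with $\pi_1(L)\ne1$, for instance the Poincar\'e homology sphere minus an open $3$-cell. Then $K(H_k(L),k)$ is contractible for all $k\ge1$, so $X=D^2$ satisfies $X\,\tau\,K(H_k(L),k)$ for all $k$ by (H1). But an essential loop $\partial D^2\to K(\pi_1(L),1)$ does not extend over $D^2$. Here $\pi_1(L)$ is perfect, all $B_i$ are zero, and the lower central series sees nothing of the group.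

\subsection{The hypothesis in degree two cannot be dropped}

For a compact metrizable space (a \emph{compactum}) $X$ and an abelian group $M$, the cohomological dimension $\dim_MX$ is the least $n\ge0$ such that $H^m(X,C;M)=0$ for all $m>n$ and all closed $C\subseteq X$. By Proposition~\ref{prop:vanish}, for $n\ge1$ the inequality $\dim_MX\le n$ means $M\in\mathcal D_n(X)$. This subsection relies on the following theorem, which we quote without proof \cite{Kuz,Dran}: \emph{for every prime $p$ there is a compactum $X$ (a fundamental compactum) with $\dim_{\mathbb Q}X=1$ and $\dim_{\mathbb Z/p^\infty}X=2$.}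

Let $G$ be the group of Example~\ref{ex:heis}. For such a compactum condition (b) of Theorem~\ref{thm:equiv} fails. Since that theorem does not assert that $X\,\tau\,K(G,1)$ implies (b), the failure of $X\,\tau\,K(G,1)$ needs a direct argument. It uses that the extension defining $G$ comes from an extension with kernel $\mathbb Q$.

\begin{proposition}\label{prop:sharp}
Let $X$ be metrizable and $G$ the group of Example~\ref{ex:heis}. If $\mathbb Q\in\mathcal D_1$ and $X\,\tau\,K(G,1)$, then $\mathbb Q/\mathbb Z\in\mathcal D_1$.
\end{proposition}

\begin{proof}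
The central extension $\mathbb Q/\mathbb Z\to G\to\mathbb Q^2$ is given by the cocycle $[xy']$, the image of the $\mathbb Q$-valued cocycle $xy'$. So it is classified by $\kappa=\pi\mu$, where $\mu\colon K(\mathbb Q^2,1)\to K(\mathbb Q,2)$ represents the class of $xy'$ and $\pi\colon K(\mathbb Q,2)\to K=K(\mathbb Q/\mathbb Z,2)$ is induced by $\mathbb Q\to\mathbb Q/\mathbb Z$, both maps being pointed. Then $K(G,1)\simeq F(\kappa)\supseteq\Omega K\simeq K(\mathbb Q/\mathbb Z,1)$. Let $c\colon C\to\Omega K$. By (H2) it suffices to show that $c$ is homotopic in $\Omega K$ to the restriction of a map $X\to\Omega K$.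

\emph{First, $c$ extends to a map $X\to F(\kappa)$.} By (H2) there are a map $(v,\omega)\colon X\to F(\kappa)$ and a homotopy $\Phi\colon C\times I\to F(\kappa)$ from $(v,\omega)|_C$ to $c$. Extend the first component of $\Phi$ by the HEP to a homotopy $V\colon X\times I\to K(\mathbb Q^2,1)$ from $v$ to some $v'$; then $v'(C)=*$. Consider maps $X\times I\times I\to K$, with $s$ the homotopy parameter and $t$ the path parameter. Prescribe $\omega$ for $s=0$, the constant $*$ for $t=0$, the map $\kappa V$ for $t=1$, and the second component of $\Phi$ on $C\times I\times I$. These data are compatible and extend by (H3). The restriction to $s=1$ is a homotopy $\omega'$ from $*$ to $\kappa v'$ that equals $c$ on $C$, so $(v',\omega')$ extends $c$.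

\emph{Second, we push the extension into $\Omega K$.} The map $\mu v'$ represents an element of $H^2(X,C;\mathbb Q)$, which is zero because $\mathbb Q\in\mathcal D_1$. Composing with $\pi$ gives a homotopy $W'$ rel $C$ from $\kappa v'$ to $*$. Then $\omega'\cdot W'$ is a map $X\to\Omega K$ whose restriction to $C$ is $c$ followed by constant paths, which is homotopic to $c$.
\end{proof}

Take $L=K(G,1)$, a nilpotent CW complex, and let $X$ be a compactum as in the quoted theorem. Then $\mathbb Q\in\mathcal D_1$, so $H_1(L)=\mathbb Q^2\in\mathcal D_1$ by Lemma~\ref{lem:ses}(1). The summand $\mathbb Z/p^\infty$ of $\mathbb Q/\mathbb Z$ is not in $\mathcal D_1$, so $\mathbb Q/\mathbb Z\notin\mathcal D_1$. By Proposition~\ref{prop:sharp}, $X\,\tau\,K(\pi_1(L),1)$ fails although $X\,\tau\,K(H_1(L),1)$ holds.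

\begin{thebibliography}{9}

\bibitem{CDMV}
M.~Cencelj, J.~Dydak, A.~Mitra, A.~Vavpetic,
\emph{Hurewicz-Serre Theorem in extension theory},
arXiv:math/0603748 (2006).

\bibitem{Dran}
Dranishnikov, Russian Math. Surveys 43:4 (1988).

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups I}.

\bibitem{Huber}
Huber, Math. Ann. 144 (1961).

\bibitem{Kuz}
Kuz'minov, Russian Math. Surveys 23:5 (1968).

\end{thebibliography}
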